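\title{Bounded presentations of groups of rectangle exchange transformations}

\begin{abstract}
The group $\operatorname{Rec}_d$ of rectangle exchange transformations of the $d$-dimensional cube is generated by the restricted shuffles, the maps that exchange two consecutive rectangles with a common facet. We show that for every $d\ge 1$ it has a presentation with all restricted shuffles as generators and with relators of bounded length. The smallest possible bound is $3$ for $d=1$ and $4$ for every $d\ge 2$. For $d\ge2$ we give six explicit families of defining relations. The proof carries an arbitrary relation between shuffles to a relation in a finite product of symmetric groups, where the Coxeter presentation applies.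
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Rectangle exchanges and shuffles}

Fix an integer $d\ge1$. All intervals are bounded and half-open, of the form $[a,b)$ with $a<b$, and $|I|$ is the length of $I$. A \emph{rectangle} is a product $r=r_1\times\dots\times r_d\subset\mathbf R^d$ of intervals; $r_j$ is its \emph{side} in direction $j$. A \emph{tiling} of a rectangle is a partition of it into finitely many rectangles, the \emph{tiles}. Let $K=[0,1)^d$. A \emph{rectangle exchange transformation} is a bijection $f$ of $K$ that restricts to a translation on each tile of some tiling of $K$; the images of the tiles then form another tiling of $K$. These maps form a group $\operatorname{Rec}_d$ under composition, which we write from right to left. For $d=1$ it is the group $\operatorname{IET}$ of interval exchange transformations.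

The simplest nontrivial elements move only two tiles. Let $R=\prod_j[a_j,b_j)\subseteq K$ be a rectangle, $i$ a direction, and $a_i<c<b_i$. The hyperplane $x_i=c$ cuts $R$ into the \emph{pieces}
\[
R^-=\{x\in R: x_i<c\},\qquad R^+=\{x\in R: x_i\ge c\}.
\]
The \emph{restricted shuffle}, or \emph{shuffle}, with these data translates $R^-$ by $(b_i-c)e_i$ and $R^+$ by $-(c-a_i)e_i$, and is the identity outside $R$. It exchanges the order of the two pieces inside $R$. For $d=1$ shuffles are called \emph{restricted rotations}. A shuffle moves every point of $R$ by a nonzero multiple of $e_i$ and fixes all other points, so it is nontrivial and determines its \emph{rectangle} $R$, its \emph{direction} $i$ and its pieces. The inverse of a shuffle is the shuffle with the same $R$ and $i$ and with cut point $a_i+b_i-c$. Let $S$ be the set of all shuffles. It is known that $S$ generates $\operatorname{Rec}_d$; Proposition~\ref{prop:iet} and Remark~\ref{rem:generation} show how this also comes out of the constructions below.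

\subsection*{The question}

A presentation of $\operatorname{Rec}_d$ over $S$ is a set $\mathcal R$ of words in $S\cup S^{-1}$, the relators, such that the natural map $\langle S\mid\mathcal R\rangle\to\operatorname{Rec}_d$ is defined and is an isomorphism. The length of a relator is its word length. The following question comes from the paper of Cornulier and Lacourte~\cite{CL}.

\begin{quote}
\emph{Is $\operatorname{Rec}_d$ boundedly presented over $S$? That is, is there an integer $N$ such that $\operatorname{Rec}_d$ has a presentation over $S$ with all relators of length at most $N$?}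
\end{quote}

The group $\operatorname{Rec}_d$ is uncountable, so it is not finitely generated, and bounded presentation is the notion that replaces finite presentation: over a finite generating set the two agree, since there are then finitely many words of length at most $N$. The notion depends on the generating set. Over the set of all its elements any group is presented by its multiplication table, with relators of length $3$. Over $S$ the question asks whether every identity between products of shuffles follows from identities that involve only a few shuffles at a time.

For $d=1$ one expects the answer yes. A product of restricted rotations permutes finitely many intervals, and the symmetric groups have Coxeter presentations with relators of length at most $6$, whatever the number of letters. For $d\ge2$ this analogy is harder to use. A labeled partition of an interval is described by the order of its labels, but a tiling of a square is not, and the tilings that do have a simple description, the grids, are not preserved: a shuffle applied to one row of a grid with columns of unequal widths breaks the vertical lines.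

\subsection*{The result}

For $N\ge1$ let $G_N$ be the group generated by $S$ whose relators are \emph{all} words of length at most $N$ that are trivial in $\operatorname{Rec}_d$. The natural map $G_N\to\operatorname{Rec}_d$ is onto. A presentation with relators of length at most $N$ exists if and only if this map is injective. One direction is immediate. Conversely, if $\mathcal R$ is such a presentation, the isomorphism $\langle S\mid\mathcal R\rangle\to\operatorname{Rec}_d$ factors through the surjection $\langle S\mid\mathcal R\rangle\to G_N$, and then $G_N\to \operatorname{Rec}_d$ is injective.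

For an interval $I\subseteq[0,1)$, let $\operatorname{IET}(I)$ be the group of interval exchanges of $I$; a restricted rotation of $I$ exchanges two consecutive subintervals of $I$ and fixes the rest. For a rectangle $r\subseteq K$, a direction $i$ and $f\in\operatorname{IET}(r_i)$, let $f^{r,i}\in\operatorname{Rec}_d$ act on $r$ by applying $f$ to the coordinate $x_i$, and as the identity outside $r$. If $f$ is a restricted rotation of $r_i$, then $f^{r,i}$ is a shuffle of direction $i$, whose rectangle has the sides $r_j$ for $j\neq i$.

\begin{theorem}\label{thm:main}
\leavevmode
\begin{enumerate}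
\item[(1)] For $d=1$, the map $G_3\to\operatorname{IET}$ is an isomorphism, and $G_2\to\operatorname{IET}$ is not injective.
\item[(2)] For $d\ge2$, the map $G_4\to\operatorname{Rec}_d$ is an isomorphism, and $G_3\to\operatorname{Rec}_d$ is not injective.
\item[(3)] For $d\ge2$, the group $\operatorname{Rec}_d$ is presented over $S$ by the following relations between shuffles, each of length at most $4$ and each imposed whenever it holds in $\operatorname{Rec}_d$.
\begin{enumerate}
\item[(E1)] $ss'=1$.
\item[(E2)] $s=s's''$, where $s,s',s''$ have the same direction $i$ and their rectangles have the same sides in all directions $j\ne i$.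
\item[(E3)] $s=s's''$, where the rectangle $R$ of the shuffle $s$ of direction $i$ is cut by a hyperplane $x_j=\mathrm{const}$, $j\ne i$, into $R'$ and $R''$, and $s',s''$ are the restrictions of $s$ to $R',R''$, extended by the identity.
\item[(E4)] $st=ts$, where the rectangles of $s$ and $t$ are disjoint.
\item[(E5)] $st=ts$, where $s=f^{r,i}$ and $t=g^{r,j}$ for a rectangle $r$, directions $i\ne j$, and restricted rotations $f$ of $r_i$ and $g$ of $r_j$.
\item[(E6)] $sts^{-1}=t'$, where the rectangle of $t$ lies in one of the two pieces of $s$, and $t'$ is the translate of $t$ by the vector by which $s$ translates that piece.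
\end{enumerate}
\end{enumerate}
In particular $\operatorname{Rec}_d$ is boundedly presented over $S$ for every $d\ge1$, and the smallest possible bound on the length of the relators is $3$ for $d=1$ and $4$ for every $d\ge2$.
\end{theorem}

Relations (E3)--(E6) hold in $\operatorname{Rec}_d$ as soon as their hypotheses are met: in (E3) the map $s$ preserves $x_j$; in (E4) the supports are disjoint; in (E5) the two maps change different coordinates of $r$; in (E6) the map $s$ is a translation on the support of $t$.

Section~\ref{sec:lower} proves the two lower bounds and Section~\ref{sec:d1} the upper bound for $d=1$. The rest of the paper works in the group defined by (E1)--(E6). Section~\ref{sec:calculus} lifts to it the interval exchanges that act through one coordinate, Section~\ref{sec:grid} the symmetric group on the cells of a regular grid, and Section~\ref{sec:sorting} the maps that bring an arbitrary tiling to a fixed grid. Section~\ref{sec:end} combines the three.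

\section{Short relators: the lower bounds}\label{sec:lower}

Both lower bounds rest on two standard facts about free products. If the generating set of a presentation is partitioned into parts $S_\nu$ and each relator involves letters from one part only, then the group is the free product of the groups $\langle S_\nu\mid\mathcal R_\nu\rangle$, where $\mathcal R_\nu$ is the set of relators in the letters of $S_\nu$. In a free product, a product $x_1\cdots x_m$, $m\geq 1$, of nontrivial elements of the factors in which consecutive elements lie in different factors is nontrivial.

\begin{proposition}\label{prop:lower1}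
For $d=1$ the map $G_2\to\operatorname{IET}$ is not injective.
\end{proposition}

\begin{proof}
No shuffle is trivial, so there is no relator of length $1$. A word $s^{\pm1}t^{\pm1}$ that is trivial in $\operatorname{IET}$ has $t=s$ or $t=\bar s$, where $\bar s\in S$ is the shuffle inverse to $s$. So $G_2$ is a free product with one factor for each set $\{s,\bar s\}$, and shuffles with different supports lie in different factors. Let $s$ exchange $[0,\frac13)$ and $[\frac13,\frac23)$, let $s'$ exchange $[\frac13,\frac23)$ and $[\frac23,1)$, and let $s''$ have pieces $[0,\frac13)$ and $[\frac13,1)$. Both $s's$ and $s''$ translate the first third by $\frac23$ and the other two by $-\frac13$, so $(s'')^{-1}s's$ is trivial in $\operatorname{IET}$. The three supports are pairwise different and the three letters are nontrivial in $G_2$, because they are nontrivial in $\operatorname{IET}$. Hence $(s'')^{-1}s's\ne1$ in $G_2$.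
\end{proof}

\begin{proposition}\label{prop:lower2}
For $d\ge2$ the map $G_3\to\operatorname{Rec}_d$ is not injective.
\end{proposition}

\begin{proof}
We show that a word of length at most $3$ that is trivial in $\operatorname{Rec}_d$ involves only one direction. Suppose that its letters do not all have the same direction. With at most three letters, some letter $u$ has a direction $j$ different from the directions of all other letters. A cyclic permutation of a trivial word is trivial, so we may write the word as $wu$, and $w=u^{-1}$ in $\operatorname{Rec}_d$. For every $x\in K$, the displacement $u^{-1}(x)-x$ lies in $\mathbf Re_j$, while $w(x)-x$ lies in $\bigoplus_{k\ne j}\mathbf Re_k$. So the displacement is $0$ and $u=1$, which is false.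

Thus $G_3$ is a free product of $d$ groups, the $i$-th being generated by the shuffles of direction $i$. Let $s$ and $t$ be shuffles with rectangle $K$ and directions $1$ and $2$. They commute in $\operatorname{Rec}_d$. In $G_3$ they are nontrivial elements of different factors, so $sts^{-1}t^{-1}\neq1$.
\end{proof}

\section{Interval exchanges}\label{sec:d1}

If the domain is cut finely enough at the start, a product of shuffles moves finitely many tiles around without ever breaking one. We state this for all $d$, since it is used again in Sections~\ref{sec:calculus} and~\ref{sec:end}.

\begin{lemma}\label{lem:adapted}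
Let $d\ge1$, let $y\subseteq K$ be a rectangle, let $s_1,\dots,s_n$ be shuffles whose rectangles lie in $y$, and put $f_k=s_k\cdots s_1$ and $f_0=1$. There is a tiling $P_0$ of $y$ such that every $f_k$ is a translation on each tile and, for $1\le k\le n$, each tile of the tiling $P_{k-1}=f_{k-1}P_0$ lies in one of the two pieces of $s_k$ or is disjoint from its rectangle.
\end{lemma}

\begin{proof}
Start from the tiling $\{y\}$ and refine it in $n$ steps. Before step $k$ the map $f_{k-1}$ is a translation on each tile. The hyperplanes that contain a facet of a piece of $s_k$ cut $y$ into boxes, each of which lies in a piece of $s_k$ or is disjoint from its rectangle. Intersect the images of the tiles under $f_{k-1}$ with these boxes and pull the nonempty intersections back by $f_{k-1}$. They form a tiling with the property required for $k$, and $f_k=s_kf_{k-1}$ is a translation on each of its tiles. Refining a tiling preserves the properties obtained at earlier steps.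
\end{proof}

Let $I\subseteq[0,1)$ be an interval and let $\Gamma(I)$ be the group generated by the restricted rotations of $I$, with relators all words of length at most $3$ that are trivial in $\operatorname{IET}(I)$. For $d=1$ we have $\Gamma([0,1))=G_3$. Lemma~\ref{lem:adapted} turns a relation in $\operatorname{IET}(I)$ into a closed path in a finite graph, which we now describe.

Let $L$ be a finite set of letters with lengths $\ell:L\to\mathbf R_{>0}$ of sum $|I|$. An \emph{arrangement} is a word that contains each letter exactly once; read from left to right, it cuts $I$ into consecutive labeled intervals of the prescribed lengths. For arrangements $w,w'$ let $[w\to w']\in\operatorname{IET}(I)$ be the map that translates each labeled interval of $w$ to the interval of $w'$ with the same label. Then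
\begin{equation}\label{eq:cocycle}
[w'\to w'']\,[w\to w']=[w\to w''],\qquad [w\to w]=1 .
\end{equation}
Let $\Delta_L$ be the graph whose vertices are the arrangements, with an edge between $w=uABv$ and $w'=uBAv$ whenever $A,B$ are nonempty words ($u,v$ may be empty). We say that this edge \emph{swaps} $(A,B)$. The map $[w\to w']$ is then the restricted rotation whose pieces are the intervals occupied by $A$ and by $B$ in $w$, so it is a generator of $\Gamma(I)$. To a path $w_0,w_1,\dots,w_n$ in $\Delta_L$ we attach the element $[w_{n-1}\to w_n]\cdots[w_0\to w_1]$ of $\Gamma(I)$.

A \emph{triangle} is a set of three pairwise adjacent vertices. Two paths with the same endpoints are \emph{homotopic}, written $\sim$, if one passes from one to the other by inserting or deleting backtracks $w,w',w$, and by replacing $w,w''$ by $w,w',w''$ or conversely when $\{w,w',w''\}$ is a triangle. By~\eqref{eq:cocycle}, each of these moves corresponds to a word of length $2$ or $3$ that is trivial in $\operatorname{IET}(I)$. So homotopic paths give the same element of $\Gamma(I)$.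

We recall the Coxeter presentation of the symmetric group: $\operatorname{Sym}(n)$ is presented by the generators $\tau_k=(k\ \,k+1)$, $1\le k<n$, and the relators
\begin{equation}\label{eq:coxeter}
\tau_k^2,\qquad (\tau_k\tau_{k+1})^3,\qquad (\tau_k\tau_l)^2\quad\text{for }|k-l|\ge2 .
\end{equation}
Its relators have lengths $2$, $6$ and $4$. The gain in $\Delta_L$ is that whole blocks of letters may be swapped in one step, and these extra edges cut the loops of lengths $6$ and $4$ into triangles.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (a) at (90:1.9) {$XYZ$};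
\node (b) at (30:1.9) {$YXZ$};
\node (c) at (-30:1.9) {$YZX$};
\node (d) at (-90:1.9) {$ZYX$};
\node (e) at (-150:1.9) {$ZXY$};
\node (f) at (150:1.9) {$XZY$};
\draw[thick] (a)--(b)--(c)--(d)--(e)--(f)--(a);
\draw (a)--(c)--(e)--(a);
\begin{scope}[xshift=6.6cm]
\node (A) at (-2.5,0) {$IJKL$};
\node (B) at (0,1.9) {$IJLK$};
\node (C) at (2.5,0) {$JILK$};
\node (D) at (0,-1.9) {$JIKL$};
\node (E) at (0,0.65) {$ILJK$};
\node (F) at (0,-0.65) {$JKIL$};
\draw[thick] (A)--(B)--(C)--(D)--(A);
\draw (B)--(E)--(F)--(D) (A)--(E)--(C) (A)--(F)--(C);
\end{scope}
\end{tikzpicture}
\caption{Vertices are orderings of blocks of letters; each edge exchanges two consecutive subwords. The hexagon of the braid relation (left, thick) is filled by four triangles, and the square given by two commuting exchanges of neighboring pairs (right, thick) by six triangles.}\label{fig:fillings}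
\end{figure}

\begin{lemma}\label{lem:loops}
Every closed path in $\Delta_L$ is homotopic to a trivial path.
\end{lemma}

\begin{proof}
Call an edge \emph{elementary} if it swaps two single letters. If $A=A_1A_2$ with $A_1,A_2$ nonempty, then $\{uA_1A_2Bv,\ uA_1BA_2v,\ uBA_1A_2v\}$ is a triangle, so the edge that swaps $(A,B)$ is homotopic to an edge that swaps $(A_2,B)$ followed by one that swaps $(A_1,B)$. If $B=B_1B_2$, the triangle $\{uAB_1B_2v,\ uB_1AB_2v,\ uB_1B_2Av\}$ plays the same role. By induction on the number of letters in $AB$, every edge is homotopic to a path of elementary edges. So we may assume that the closed path is elementary.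

Let $n=|L|$ and view an arrangement as a bijection $w:\{1,\dots,n\}\to L$. Swapping the letters in positions $k,k+1$ replaces $w$ by $w\tau_k$. An elementary path from $w$ is thus encoded by a word $\tau_{k_1}\cdots\tau_{k_m}$, and it is closed if and only if this word is trivial in $\operatorname{Sym}(n)$. In that case the word can be reduced to the empty word by inserting and deleting the words~\eqref{eq:coxeter} and their reverses. On paths, this inserts and deletes closed subpaths of three kinds: backtracks, hexagons and squares. It remains to contract hexagons and squares. Below, capital letters stand for nonempty words, and the common prefix $u$ and suffix $v$ are omitted.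

\emph{Hexagons.} The word $(\tau_k\tau_{k+1})^3$ gives the closed path
\[
XYZ,\ YXZ,\ YZX,\ ZYX,\ ZXY,\ XZY,\ XYZ .
\]
The vertices $XYZ$, $YZX$, $ZXY$ are pairwise adjacent, through the swaps of $(X,YZ)$, $(Y,ZX)$ and $(Z,XY)$. Replacing each of the three pairs of consecutive sides by the corresponding diagonal turns the hexagon into the path $XYZ,YZX,ZXY,XYZ$, which is homotopic to the backtrack $XYZ,ZXY,XYZ$. See Figure~\ref{fig:fillings}.

\emph{Adjacent squares.} We show that the two paths of length $2$ from $IJKL$ to $JILK$ that swap $(I,J)$ and $(K,L)$, in either order, are homotopic. Put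
\[
a=IJKL,\quad b=IJLK,\quad c=JILK,\quad a'=JIKL,\quad e=ILJK,\quad f=JKIL .
\]
The vertex $e$ is adjacent to $a$, $b$, $c$: from these it is reached by swapping $(JK,L)$, $(J,L)$, $(J,IL)$. The vertex $f$ is adjacent to $a$, $a'$, $c$, $e$: from these it is reached by swapping $(I,JK)$, $(I,K)$, $(IL,K)$, $(IL,JK)$. So $abe$, $bce$, $aef$, $cef$, $aa'f$, $ca'f$ are triangles, and
\[
a\,b\,c\ \sim\ a\,e\,b\,c\ \sim\ a\,e\,c\ \sim\ a\,f\,e\,c\ \sim\ a\,f\,c\ \sim\ a\,a'f\,c\ \sim\ a\,a'c .
\]
This contracts the squares $(\tau_k\tau_{k+2})^2$.

\emph{Separated squares.} For $l\geq k+3$ the square $(\tau_k\tau_l)^2$ swaps $(I,J)$ and $(K,L)$ in $IJXKL$, with $X$ nonempty. We route the first swap through a vertex from which both steps end next to $KL$. Put $a_0=IJXKL$, $a_1=JXIKL$, $a_2=JIXKL$, and let $b_0,b_1,b_2$ be the same words with $LK$ in place of $KL$. The sets $a_0a_1a_2$ and $b_0b_1b_2$ are triangles, with swaps $(I,JX)$, $(X,I)$ and $(I,J)$. The previous case, applied to the blocks $(X,I,K,L)$ after the prefix $J$ and then to the blocks $(I,JX,K,L)$, gives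
\[
a_0a_2b_2\ \sim\ a_0a_1a_2b_2\ \sim\ a_0a_1b_1b_2\ \sim\ a_0b_0b_1b_2\ \sim\ a_0b_0b_2 .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:iet}
For every interval $I\subseteq[0,1)$ the natural map $\Gamma(I)\to\operatorname{IET}(I)$ is an isomorphism.
\end{proposition}

\begin{proof}
Every $f\in\operatorname{IET}(I)$ is of the form $[w\to w']$: label the intervals of a partition on which $f$ acts by translations. Since the $\tau_k$ generate the symmetric group, $w$ and $w'$ are joined by a path in $\Delta_L$, and by~\eqref{eq:cocycle} $f$ is a product of restricted rotations. So the map is onto.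

By the relators of length $2$, the inverse in $\Gamma(I)$ of a generator is a generator, so an element of the kernel is represented by a word $s_n\cdots s_1$ in restricted rotations. Take $P_0$ as in Lemma~\ref{lem:adapted} with $d=1$ and $y=I$, label its intervals, and let $w_k$ be the arrangement given by $P_k=s_k\cdots s_1P_0$. The two pieces of $s_k$ are unions of consecutive intervals of $P_{k-1}$, which spell subwords $A$ and $B$ of $w_{k-1}$. So $w_{k-1},w_k$ is the edge that swaps $(A,B)$, and $s_k=[w_{k-1}\to w_k]$. Since $s_n\cdots s_1$ is the identity map, $w_n=w_0$. By Lemma~\ref{lem:loops} the element of $\Gamma(I)$ attached to this closed path is trivial.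
\end{proof}

Propositions~\ref{prop:lower1} and~\ref{prop:iet} prove part (1) of Theorem~\ref{thm:main}.

\section{A calculus of one-directional exchanges}\label{sec:calculus}

From now on $d\ge2$, $G$ is the group generated by $S$ with relations (E1)--(E6), and $p:G\to\operatorname{Rec}_d$ is the natural map. We shall prove that $p$ is injective. This is part (3) of Theorem~\ref{thm:main}. It also completes part (2): the relations (E1)--(E6) are relators of $G_4$, so $p$ is the composite of surjections $G\to G_4\to\operatorname{Rec}_d$, and if $p$ is injective both are isomorphisms.

The plan is best seen on a word $s_n\cdots s_1$, trivial in $\operatorname{Rec}_d$, in which all pieces of all $s_k$ have endpoints in $\frac1m\mathbf Z$. Each $s_k$ then permutes by translations the set $V$ of cells of the regular grid of cubes of side $\frac1m$. Suppose that we have a homomorphism $\lambda:\operatorname{Sym}(V)\to G$ such that $p\circ\lambda$ is the action by translations of cells and $s_k=\lambda(\pi_k)$ holds \emph{in $G$}. Then $\pi_n\cdots\pi_1=1$, because $p\circ\lambda$ is injective, and so $s_n\cdots s_1=\lambda(\pi_n\cdots\pi_1)=1$ in $G$. The map $\lambda$ must send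 a transposition of two cells to an element of $G$ that lifts the exchange of these cells. This section defines such lifts for cells in a common row and shows that they behave under conjugation as the geometry predicts.

The first step is to import the case $d=1$, so that we can compute with whole interval exchanges and not with words in shuffles. All rectangles lie in $K$. For a rectangle $r$ let $G(r)$ be the subgroup of $G$ generated by the shuffles whose rectangle is contained in $r$.

\begin{lemma}\label{lem:phi}
For every rectangle $r$ and direction $i$ there is a homomorphism
\[
\varphi_{r,i}:\operatorname{IET}(r_i)\to G(r)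
\]
that sends each restricted rotation $f$ of $r_i$ to the generator $f^{r,i}$. It satisfies $p(\varphi_{r,i}(f))=f^{r,i}$ for all $f\in \operatorname{IET}(r_i)$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:iet} it suffices to show that the relators of $\Gamma(r_i)$ become trivial in $G$. The map $f\mapsto f^{r,i}$ is a homomorphism to $\operatorname{Rec}_d$, so a relation between restricted rotations of $r_i$ holds in $\operatorname{Rec}_d$ between the corresponding shuffles; these have direction $i$ and sides $r_j$ for $j\ne i$. By (E1) we may replace each inverse letter by the inverse shuffle. A relator of length $2$ is then an instance of (E1). A relator $ss's''$ of length $3$ follows from $s\bar s=1$, which is (E1), and $\bar s=s's''$, which is (E2). The last assertion compares two homomorphisms that agree on generators.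
\end{proof}

For an interval $J\subseteq r_i$ put $r[i,J]=\{x\in r:x_i\in J\}$, and regard $\operatorname{IET}(J)$ as a subgroup of $\operatorname{IET}(r_i)$ by extending maps by the identity. Each of (E3)--(E6) now extends from generators to the homomorphisms $\varphi_{r,i}$.

\begin{lemma}\label{lem:rules}
The following hold in $G$.
\begin{enumerate}
\item[(R1)] If $J\subseteq r_i$ and $f\in\operatorname{IET}(J)$, then $\varphi_{r,i}(f)=\varphi_{r[i,J],i}(f)$.
\item[(R2)] If $r\cap r'=\emptyset$, then $G(r)$ and $G(r')$ commute.
\item[(R3)] If hyperplanes $x_j=\mathrm{const}$ with $j\ne i$ cut $r$ into a grid of boxes $b$, then $\varphi_{r,i}(f)=\prod_b\varphi_{b,i}(f)$ for all $f\in\operatorname{IET}(r_i)$.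
\item[(R4)] If $i\ne j$, the images of $\varphi_{r,i}$ and $\varphi_{r,j}$ commute.
\item[(R5)] Let $s$ be a shuffle and $q$ a rectangle that lies in a piece of $s$ or is disjoint from its rectangle, and let $v$ be the vector by which $s$ translates $q$. For every direction $k$ and $h\in\operatorname{IET}(q_k)$ we have $s\,\varphi_{q,k}(h)\,s^{-1}=\varphi_{q+v,k}(h')$, where $h'(x)=h(x-v_k)+v_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) Both sides are homomorphisms on $\operatorname{IET}(J)$, and they send a restricted rotation of $J$ to the same shuffle. (R2) is (E4) on generators, and (R4) is (E5) on generators. (R3) For one hyperplane, with boxes $r',r''$, the map $f\mapsto\varphi_{r',i}(f)\varphi_{r'',i}(f)$ is a homomorphism by (R2), and it agrees with $\varphi_{r,i}$ on restricted rotations by (E3). The general case follows by induction on the number of hyperplanes. (R5) Both sides are homomorphisms in $h$. If $h$ is a restricted rotation, the rectangle of $h^{q,k}$ lies in $q$, and the identity is (E6) when $q$ lies in a piece and (E4) when $q$ is disjoint from the rectangle of $s$, in which case $v=0$.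
\end{proof}

Two disjoint rectangles $q,q'$ are \emph{$i$-aligned} if $q'=q+\delta e_i$ for some $\delta\in\mathbf R$. Their \emph{hull} is the smallest rectangle $y$ that contains both; it has $y_j=q_j$ for $j\ne i$. Let $t\in\operatorname{IET}(y_i)$ exchange $q_i$ and $q'_i$ by translations and fix all other points, and define the \emph{transposition}
\[
T(q,q')=\varphi_{y,i}(t)\in G(y).
\]
Then $T(q,q')=T(q',q)$, $T(q,q')^2=1$, and $p(T(q,q'))$ exchanges $q$ and $q'$ by translations and fixes the rest of $K$. By (R1), $T(q,q')=\varphi_{r,i}(t)$ for every rectangle $r\supseteq y$ with $r_j=q_j$ for $j\ne i$. Hence an identity between such maps $t$ in $\operatorname{IET}([0,1))$ gives the same identity between transpositions of $i$-aligned rectangles with fixed sides in the directions $j\neq i$; we say that such an identity \emph{holds in the row}. One point needs care throughout: (R2) makes $T(q,q')$ commute with $G(r')$ when $r'$ misses the hull $y$, and says nothing when $r'$ misses only $q\cup q'$.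

\begin{lemma}\label{lem:T}
Let $q,q'$ be $i$-aligned rectangles contained in a rectangle $r$, let $k$ be any direction, and let $f\in\operatorname{IET}(r_k)$ translate $q_k$ by $\delta$ and $q'_k$ by $\delta'$. Then
\[
\varphi_{r,k}(f)\,T(q,q')\,\varphi_{r,k}(f)^{-1}=T(q+\delta e_k,\,q'+\delta'e_k).
\]
\end{lemma}

If $k\ne i$, then $q_k=q'_k$ and $\delta=\delta'$; in all cases the two rectangles on the right are $i$-aligned.

\begin{proof}
Let $y\subseteq r$ be the hull and write $T(q,q')=\varphi_{y,i}(t)$. Cut $r$ by the hyperplanes through the endpoints of the sides $y_j$, $j\ne k$. One box is $r^0=\{x\in r:x_j\in y_j\text{ for all }j\ne k\}\supseteq y$. By (R3) and (R2), $\varphi_{r,k}(f)=\varphi_{r^0,k}(f)\,\gamma$ with $\gamma$ commuting with $G(r^0)$. So we may replace $r$ by $r^0$ and assume $r_j=y_j$ for $j\ne k$.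

If $k=i$, then $T(q,q')=\varphi_{r,i}(t)$ and the left side is $\varphi_{r,i}(ftf^{-1})$. The map $ftf^{-1}$ exchanges $q_i+\delta$ and $q_i'+\delta'$ by translations and fixes all other points, so this is the right side.

Let $k\ne i$ and $J=q_k$, so that $y=r[k,J]$. The map $f$ translates $J$ as a whole, but the restricted rotations of which it is a product may break $J$ on the way; we therefore slice $y$ first. Write $f=\rho_n\cdots\rho_1$ with restricted rotations $\rho_m$ of $r_k$. Intersecting $J$ with the tiles given by Lemma~\ref{lem:adapted} for $d=1$, we cut $J$ into intervals $J_a$ such that each $\rho_{m-1}\cdots\rho_1$ translates $J_a$ to an interval that lies in a piece of $\rho_m$ or outside its support. If an interval $J'\subseteq r_k$ lies in a piece of $\rho_m$ or outside its support, then $r[k,J']$ lies in a piece of the shuffle $\rho_m^{r,k}$ or is disjoint from its rectangle, and (R5) gives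
\[
\rho_m^{r,k}\;\varphi_{r[k,J'],i}(t)\;(\rho_m^{r,k})^{-1}=\varphi_{r[k,\rho_mJ'],i}(t).
\]
Since $\varphi_{r,k}(f)=\rho_n^{r,k}\cdots\rho_1^{r,k}$ and $fJ_a=J_a+\delta$, conjugation by $\varphi_{r,k}(f)$ sends $\varphi_{r[k,J_a],i}(t)$ to $\varphi_{r[k,J_a+\delta],i}(t)$. By (R3), used before and after the conjugation, it sends $\varphi_{y,i}(t)=\prod_a\varphi_{r[k,J_a],i}(t)$ to $\prod_a\varphi_{r[k,J_a+\delta],i}(t)=\varphi_{y+\delta e_k,i}(t)$, which is the right side.
\end{proof}

\begin{lemma}\label{lem:slice}
Let each side $r_l$ of a rectangle $r$ be subdivided into intervals, and call cells the products of these intervals. If $f\in\operatorname{IET}(r_i)$ permutes the intervals of the subdivision of $r_i$ by translations, then $\varphi_{r,i}(f)$ is a product of transpositions $T(c,c')$ of $i$-aligned cells.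
\end{lemma}

\begin{proof}
The permutation induced by $f$ preserves lengths, so $f$ is a product of maps $t$ that exchange two intervals $J,J'$ of the subdivision of equal length and fix the rest. Cut $r$ into boxes $b$ along the subdivisions of the sides $r_l$, $l\ne i$. By (R3), $\varphi_{r,i}(t)=\prod_b\varphi_{b,i}(t)$, and $\varphi_{b,i}(t)=T(b[i,J],b[i,J'])$.
\end{proof}

\section{The symmetric group of a regular grid}\label{sec:grid}

To define $\lambda$ on the symmetric group of the cells of a regular grid, we order the cells along a path that visits each cell once, send the transposition of consecutive cells $c,c'$ to $T(c,c')$, and check the Coxeter relations~\eqref{eq:coxeter}. All of them follow at once from Section~\ref{sec:calculus} except one: the braid relation at a place where the path turns. It is a relation of length $6$ between shuffles of two directions, and it already appears for a $2\times2$ grid. Part (b) of the next lemma proves it. Part (a) handles adjacent cells that are not consecutive on the path.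

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) rectangle (1.4,2) (0,1)--(1.4,1);
\draw (2.8,0) rectangle (4.2,2) (2.8,1)--(4.2,1);
\draw (5.2,0) rectangle (6.6,2) (5.2,1)--(6.6,1);
\draw[<->] (1.1,0.4)--(3.1,0.4) node[midway,below] {$h_{\alpha\beta}$};
\draw[<->] (1.1,1.6)--(3.1,1.6) node[midway,above] {$g_{\alpha\beta}$};
\draw[<->] (0.3,0.5)--(0.3,1.5); \node at (0.65,1.2) {$v_\alpha$};
\draw[<->] (3.9,0.5)--(3.9,1.5); \node at (3.55,1.2) {$v_\beta$};
\draw[<->] (5.7,0.5)--(5.7,1.5); \node at (6.05,1.2) {$v_\gamma$};
\node at (0.7,-0.3) {$C_\alpha$}; \node at (3.5,-0.3) {$C_\beta$}; \node at (5.9,-0.3) {$C_\gamma$};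
\node at (-0.4,0.5) {$D_1$}; \node at (-0.4,1.5) {$D_2$};
\end{tikzpicture}
\caption{Congruent cells in two adjacent rows $D_1,D_2$ and three columns $C_\alpha,C_\beta,C_\gamma$. Each double arrow is the transposition of the two cells that it joins: $h$ in the first row, $g$ in the second row, $v$ within a column.}\label{fig:corner}
\end{figure}

Fix directions $i\ne j$, two adjacent intervals $D_1,D_2$ of equal length (in either order), and intervals $Y_k$ for $k\ne i,j$, all in $[0,1)$. An interval $C_\alpha\subseteq[0,1)$ is called a \emph{column}, and $(\alpha,1)$, $(\alpha,2)$ are the rectangles with side $C_\alpha$ in direction $i$, side $D_1$ or $D_2$ in direction $j$, and sides $Y_k$ in the other directions. For a column $C_\alpha$, and for disjoint columns $C_\alpha,C_\beta$ of equal length, put (Figure~\ref{fig:corner})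
\[
v_\alpha=T((\alpha,1),(\alpha,2)),\qquad h_{\alpha\beta}=T((\alpha,1),(\beta,1)),\qquad g_{\alpha\beta}=T((\alpha,2),(\beta,2)).
\]

\begin{lemma}[Corner lemma]\label{lem:corner}
For disjoint columns $C_\alpha,C_\beta$ of equal length,
\begin{enumerate}
\item[(a)] $(h_{\alpha\beta}g_{\alpha\beta})\,v_\beta\,(h_{\alpha\beta}g_{\alpha\beta})^{-1}=v_\alpha$;
\item[(b)] $(h_{\alpha\beta}v_\beta)^3=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
All $h,g,v$ have trivial square. By (R2), every $h$ commutes with every $g$, since their hulls lie in different rows, and $v_\alpha,v_\beta$ commute when the columns are disjoint. Let $Z$ be the rectangle with $Z_i=[0,1)$, $Z_j=D_1\cup D_2$ and $Z_k=Y_k$. Lemma~\ref{lem:T} gives a way to \emph{move columns}: if $f\in\operatorname{IET}([0,1))$ is a translation on each of finitely many columns, conjugation by $\varphi_{Z,i}(f)$ carries the elements $h,g,v$ attached to these columns to the elements attached to their images under $f$.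

For (a), let $t$ exchange $C_\alpha$ and $C_\beta$ by translations and fix the rest of $[0,1)$. Cutting $Z$ into its two rows, (R3) gives $\varphi_{Z,i}(t)=h_{\alpha\beta}g_{\alpha\beta}$. Moving columns by $t$ carries $v_\beta$ to $v_\alpha$.

For (b) we study $\kappa_{\alpha\beta}=(h_{\alpha\beta}v_\beta)^3$. Steps 1 and 2 collect relations, Step 3 shows that $\kappa_{\alpha\beta}$ has four expressions, Step 4 uses a third column to show that its square is trivial, and Step 5 writes it as such a square.

\emph{Step 1: $(v_\alpha v_\beta)\,h_{\alpha\beta}\,(v_\alpha v_\beta)^{-1}=g_{\alpha\beta}$.} The endpoints of finitely many pairwise disjoint columns cut $[0,1)$ into intervals, among which are these columns; rearranging the intervals gives an $f$ that translates each column and makes $fC_\alpha$ and $fC_\beta$ adjacent. After moving columns by $f$, we may assume that $C_\alpha\cup C_\beta$ is an interval. Let $Z'=Z[i,C_\alpha\cup C_\beta]$ and let $\rho$ be the exchange of $D_1$ and $D_2$. By (R3), $\varphi_{Z',j}(\rho)=v_\alpha v_\beta$, and Lemma~\ref{lem:T} with $r=Z'$, $k=j$ gives the claim.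

\emph{Step 2: if $C_\gamma$ is disjoint from $C_\alpha$ and $C_\beta$, then $v_\gamma$ commutes with $h_{\alpha\beta}$ and $g_{\alpha\beta}$.} The column $C_\gamma$ may lie between the other two, so (R2) does not apply directly. Moving the three columns as in Step~1, we may assume that $C_\alpha\cup C_\beta$ is an interval. The hulls for $h_{\alpha\beta}$ and $g_{\alpha\beta}$ then lie in $Z[i,C_\alpha\cup C_\beta]$ and the hull for $v_\gamma$ is $Z[i,C_\gamma]$. These are disjoint and (R2) applies.

\emph{Step 3: four expressions.} Put $x=h_{\alpha\beta}$, $y=v_\beta$, $z=g_{\alpha\beta}$, $w=v_\alpha$. We know that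
\begin{equation}\label{eq:four}
x^2=y^2=z^2=w^2=1,\quad xz=zx,\quad yw=wy,\quad (xz)y(xz)=w,\quad (yw)x(yw)=z,
\end{equation}
the last two by (a) and Step 1. The relation $(xz)y(xz)=w$ reads $z(xyx)z=w$ and also $x(zyz)x=w$; the relation $(yw)x(yw)=z$ reads $w(yxy)w=z$ and also $y(wxw)y=z$. Hence
\[
xyx=zwz,\qquad zyz=xwx,\qquad yxy=wzw,\qquad wxw=yzy,
\]
and therefore
\[
(xy)^3=xyx\cdot yxy=zwz\cdot wzw=(zw)^3,\qquad (zy)^3=zyz\cdot yzy=xwx\cdot wxw=(xw)^3 .
\]
Let $\kappa=(xy)^3=(zw)^3$. Then $x\kappa x=(yx)^3=\kappa^{-1}$ and $z\kappa z=(wz)^3=\kappa^{-1}$, so conjugation by $xz$ fixes $\kappa$. It also fixes $x$ and sends $y$ to $w$, so it sends $(xy)^3$ to $(xw)^3$. Thus the four cubes are equal: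
\begin{equation}\label{eq:kappa}
\kappa_{\alpha\beta}=(h_{\alpha\beta}v_\beta)^3=(h_{\alpha\beta}v_\alpha)^3=(g_{\alpha\beta}v_\beta)^3=(g_{\alpha\beta}v_\alpha)^3 .
\end{equation}
In particular $\kappa_{\alpha\beta}=\kappa_{\beta\alpha}$, and $h_{\alpha\beta}\kappa_{\alpha\beta}h_{\alpha\beta}=\kappa_{\alpha\beta}^{-1}$.

\emph{Step 4: if $C_\alpha,C_\beta,C_\gamma$ are pairwise disjoint of equal length, then $\kappa_{\alpha\beta}=\kappa_{\beta\gamma}=\kappa_{\alpha\gamma}$, and this element has trivial square.} Conjugate $\kappa_{\alpha\beta}$ by $g_{\alpha\gamma}$ in two ways. The element $g_{\alpha\gamma}$ commutes with $h_{\alpha\beta}$ and, by Step 2, with $v_\beta$, so it fixes $(h_{\alpha\beta}v_\beta)^3$. The identity $g_{\alpha\gamma}g_{\alpha\beta}g_{\alpha\gamma}=g_{\gamma\beta}$ holds in the row, so it sends $(g_{\alpha\beta}v_\beta)^3$ to $(g_{\gamma\beta}v_\beta)^3$. By~\eqref{eq:kappa}, $\kappa_{\alpha\beta}=\kappa_{\gamma\beta}$. This holds for every ordering of the three indices and $\kappa$ is symmetric, so the three elements are one element $\kappa$. Now $h_{\alpha\beta}$ commutes with $g_{\beta\gamma}$ and $v_\gamma$, hence with $\kappa=\kappa_{\beta\gamma}=(g_{\beta\gamma}v_\gamma)^3$,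 and it inverts $\kappa=\kappa_{\alpha\beta}$ by Step 3. So $\kappa=\kappa^{-1}$.

\emph{Step 5: halving.} Let $C_1,C_2$ be the left and right halves of $C_\alpha$, and $C_3,C_4$ those of $C_\beta$. These four columns are pairwise disjoint of equal length. The identities $h_{\alpha\beta}=h_{13}h_{24}=h_{24}h_{13}$ hold in the row, and $v_\beta=v_3v_4=v_4v_3$ by (R3) and (R2). By Step 2, $h_{13}$ commutes with $v_4$ and $h_{24}$ with $v_3$. So $h_{\alpha\beta}v_\beta=(h_{13}v_3)(h_{24}v_4)$ with commuting factors, and $\kappa_{\alpha\beta}=\kappa_{13}\kappa_{24}$. Step 4 for the columns $1,2,3$ and for the columns $2,3,4$ gives $\kappa_{13}=\kappa_{23}=\kappa_{24}$ and $\kappa_{13}^2=1$. Hence $\kappa_{\alpha\beta}=1$.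
\end{proof}

\begin{remark}\label{rem:corner}
Neither of the last two steps can be skipped. The relations~\eqref{eq:four} hold in the infinite dihedral group $\langle a,b\mid a^2,b^2\rangle$ with $x=z=a$ and $y=w=b$, where $(xy)^3$ has infinite order; so a third column is needed. All relations between the $h,g,v$ used in Steps 3 and 4 hold in $\mathbf Z/2\times\mathbf Z/2$ when every $h$ and $g$ is sent to $a=(1,0)$ and every $v$ to $b=(0,1)$, and then $\kappa$ goes to $(1,1)$; so these steps cannot give more than $\kappa^2=1$. This assignment violates the relation $h_{\alpha\beta}=h_{13}h_{24}$ of Step 5, which is available because cells can be subdivided.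
\end{remark}

A \emph{regular grid} in a rectangle $B$ is obtained by cutting each side $B_k$ into $n_k\ge1$ intervals of equal length; its cells are congruent. Two cells are \emph{adjacent} if they share a facet. The hull of adjacent cells $c,c'$ is $c\cup c'$.

\begin{proposition}\label{prop:grid}
Let $V$ be the set of cells of a regular grid in $B$. There is a homomorphism $\lambda:\operatorname{Sym}(V)\to G(B)$ such that $p\circ\lambda$ is the action by translations of cells, and $\lambda((c\ c'))=T(c,c')$ for all directions $i$ and all $i$-aligned $c,c'\in V$.
\end{proposition}

For a $2\times2$ grid in two directions, in the notation above, order the cells as $(\alpha,1)$, $(\beta,1)$, $(\beta,2)$, $(\alpha,2)$. The Coxeter generators go to $h_{\alpha\beta}$, $v_\beta$, $g_{\alpha\beta}$; the braid relations are instances of Lemma~\ref{lem:corner}(b), the outer two commute, and Lemma~\ref{lem:corner}(a) says that the transposition of the first and last cells goes to $v_\alpha$. The general proof repeats this along a snake-like path.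

\begin{proof}
We prove the following by induction on $e\in\{0,\dots,d\}$, for all regular grids with $n_k=1$ for $k>e$. There is an enumeration $c_1,c_2,\dots$ of $V$, given by a pattern that depends only on the $n_k$, in which consecutive cells are adjacent, such that $(c_m\ c_{m+1})\mapsto T_m:=T(c_m,c_{m+1})$ extends to a homomorphism $\lambda$ with $\lambda((c\ c'))=T(c,c')$ for all adjacent $c,c'$. For $e=0$ there is one cell and nothing to prove.

Let $e\ge1$. The grid consists of $n_e$ layers stacked in direction $e$, each a regular grid to which the induction hypothesis applies. Write $V=V'\times\{1,\dots,n_e\}$, where $V'$ is the set of positions in a layer, enumerated by the induction hypothesis. Run through layer $1$ along this enumeration, step to layer $2$ at the last position, run through layer $2$ backward, step to layer $3$, and so on. We check~\eqref{eq:coxeter}. We have $T_m^2=1$. If $|m-m'|\ge2$, the hulls $c_m\cup c_{m+1}$ and $c_{m'}\cup c_{m'+1}$ are disjoint, so $T_m,T_{m'}$ commute by (R2), and $(T_mT_{m'})^2=1$. If the steps $c_m\to c_{m+1}\to c_{m+2}$ have the same direction, the three cells lie in one row and $(T_mT_{m+1})^3=1$ holds in the row.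 If they have directions $i\ne j$, in this order, let $C_\alpha,C_\beta$ be the $i$-sides of $c_m,c_{m+1}$, let $D_1$ be their common $j$-side and $D_2$ the $j$-side of $c_{m+2}$. Then $T_m=h_{\alpha\beta}$ and $T_{m+1}=v_\beta$, and Lemma~\ref{lem:corner}(b) applies. So $\lambda$ exists.

Two adjacent cells lie in one layer, or at the same position in consecutive layers. A layer is a set of consecutive cells, enumerated as $V'$ or in reverse. So on the symmetric group of a layer, $\lambda$ agrees on Coxeter generators, hence everywhere, with the homomorphism given by the induction hypothesis, and $\lambda((c\ c'))=T(c,c')$ for adjacent cells of one layer. Between layers $l$ and $l+1$ the equality holds by construction at one position. Suppose that it holds at a position $u$, and let $u'$ come just before or just after $u$ in the enumeration of $V'$. Put $a=(u,l)$, $a'=(u,l+1)$, $b=(u',l)$, $b'=(u',l+1)$. Lemma~\ref{lem:corner}(a), with $j=e$ and $i$ the direction of the step from $u$ to $u'$, gives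
\begin{align*}
T(b,b')&=\big(T(b,a)T(b',a')\big)\,T(a,a')\,\big(T(b,a)T(b',a')\big)^{-1}\\
&=\lambda\big((b\ a)(b'\ a')\,(a\ a')\,(b'\ a')(b\ a)\big)=\lambda((b\ b')).
\end{align*}
So the equality propagates to all positions, and the induction is complete.

For $i$-aligned cells $c,c'$ that are not adjacent, write $(c\ c')$ as a product of transpositions of adjacent cells of their row in direction $i$. The same product formula for $T(c,c')$ holds in the row, so $\lambda((c\ c'))=T(c,c')$. The statements on the image of $\lambda$ and on $p\circ\lambda$ hold on the generators $(c_m\ c_{m+1})$.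
\end{proof}

\begin{example}\label{ex:rational}
This settles the case with which Section~\ref{sec:calculus} began. If the pieces of a shuffle $s=\rho^{R,i}$, with rectangle $R$, have endpoints in $\frac1m\mathbf Z$, then $\rho$ permutes by translations the intervals of length $\frac1m$ that subdivide $R_i$. By Lemma~\ref{lem:slice}, $s=\varphi_{R,i}(\rho)$ is a product of transpositions of aligned cells of the grid of side $\frac1m$ in $K$, so $s$ lies in the image of $\lambda$. Rule (R4), that is, relation (E5), has not been used so far.
\end{example}

\section{Lengths and sorting}\label{sec:sorting}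

For shuffles with arbitrary data, two things change. Incommensurable lengths cannot be cut into intervals of one common length, so we need cells of several shapes. And no single grid need be preserved by all shuffles of a word, so we attach to each tiling $P$ that occurs an element $g_P\in G$ that carries $P$, suitably subdivided, to one fixed grid; a shuffle $s$ is then read in these coordinates as $g_{sP}\,s\,g_P^{-1}$.

\subsection*{A free monoid of lengths}

Let $\mathbf N=\{0,1,2,\dots\}$. We want elementary lengths such that every relevant length is a sum of them in exactly one way, up to order.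

\begin{lemma}\label{lem:lattice}
Let $F$ be a finite nonempty set of positive reals. There are $\varepsilon_1,\dots,\varepsilon_m>0$, linearly independent over $\mathbf Q$, with $F\subseteq M:=\mathbf N\varepsilon_1+\dots+\mathbf N\varepsilon_m$.
\end{lemma}

\begin{proof}
Let $\theta_1,\dots,\theta_m$ be a basis of the $\mathbf Q$-span of $F$ and $\theta=(\theta_1,\dots,\theta_m)\in\mathbf R^m$. The map $v\mapsto\langle v,\theta\rangle$ is a $\mathbf Q$-linear isomorphism from $\mathbf Q^m$ onto the span; let $F'\subset\mathbf Q^m$ be the preimage of $F$. We look for a basis of $\mathbf Q^m$ whose vectors have positive values and in which the elements of $F'$ have positive coordinates. It is easier to find the dual basis.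

The set $O=\{\xi\in\mathbf R^m:\langle v,\xi\rangle>0\text{ for all }v\in F'\}$ is open and contains $\theta$. Let $b^j$ be $\theta_j$ times the $j$-th standard basis vector. Since $\theta_j\ne0$, the $b^j$ form a basis of $\mathbf R^m$, and $\sum_jb^j=\theta$. For small $\delta>0$ the vectors $u^j=\theta+\delta b^j$ lie in $O$. They form a basis: if $\sum_ja_ju^j=0$, the coordinates in the basis $(b^k)$ give $\sum_ja_j+\delta a_k=0$ for each $k$; summing over $k$ gives $(m+\delta)\sum_ja_j=0$, and then every $a_k=0$. Also $\theta=\frac1{m+\delta}\sum_ju^j$. The coordinates of $\theta$ in a basis depend continuously on the basis, so there are $\xi^j\in\mathbf Q^m\cap O$ close to $u^j$ that form a basis with $\theta=\sum_jc_j\xi^j$ and all $c_j>0$.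

Let $(\eta^j)$ be the basis of $\mathbf Q^m$ dual to $(\xi^j)$. The values $\langle\eta^j,\theta\rangle=c_j$ are positive, and they are independent over $\mathbf Q$ as the images of a basis. Each $v\in F'$ equals $\sum_j\langle v,\xi^j\rangle\eta^j$, with positive rational coefficients because $\xi^j\in O\cap\mathbf Q^m$. Let $D$ be a common denominator of these finitely many coefficients and put $\varepsilon_j=c_j/D$.
\end{proof}

For the rest of this section fix a finite set $E\subset[0,1]$ with $0,1\in E$, and let $\varepsilon_1,\dots,\varepsilon_m$ and $M$ be given by Lemma~\ref{lem:lattice} for $F=\{y-x:x,y\in E,\ x<y\}$. An \emph{$E$-rectangle} is a rectangle all of whose sides have endpoints in $E$, and an \emph{$E$-tiling} is a tiling of an $E$-rectangle by $E$-rectangles.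

\subsection*{Sorting an interval}

A \emph{cutting} of an interval $I$ with $|I|\in M$ is a subdivision of $I$ into consecutive \emph{segments}, each of length $\varepsilon_j$ for some $j$. By independence over $\mathbf Q$, the number of segments of length $\varepsilon_j$ depends only on $|I|$; this is where independence is needed. (With lengths $2$ and $3$, an interval of length $6$ has cuttings into three segments and into two.) The \emph{standard} cutting of $I$ has first all segments of length $\varepsilon_1$, then all segments of length $\varepsilon_2$, and so on; a translation carries a standard cutting to a standard cutting. For a cutting $w$ of $I$, let $\operatorname{sort}(w)\in\operatorname{IET}(I)$ translate, for all $j$ and $k$, the $k$-th segment of length $\varepsilon_j$ of $w$, counted from the left, to the $k$-th segment of length $\varepsilon_j$ of the standard cutting. If $w$ is the concatenation of cuttings $w^1,\dots,w^a$ of consecutive intervals $I_1,\dots,I_a$, and $\bar w$ is the concatenation of the standard cuttings of $I_1,\dots,I_a$, then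
\begin{equation}\label{eq:sort}
\operatorname{sort}(w)=\operatorname{sort}(\bar w)\cdot\prod_{t=1}^a\operatorname{sort}(w^t),
\end{equation}
because the product on the right translates the $k$-th segment of length $\varepsilon_j$ of $w$ to the $k$-th segment of length $\varepsilon_j$ of $\bar w$.

\begin{example}\label{ex:rotation}
Here is the mechanism in one direction. Let $0<\omega<\frac12$ be irrational and let $\rho$ be the restricted rotation with pieces $[0,1-\omega)$ and $[1-\omega,1)$; their images are $[\omega,1)$ and $[0,\omega)$. Take $E=\{0,\omega,1-\omega,1\}$, so $F=\{\omega,\,1-2\omega,\,1-\omega,\,1\}$, and take $\varepsilon_1=\omega$, $\varepsilon_2=1-2\omega$. Write a cutting as the list of the indices of its segments. The standard cutting of $[0,1)$ is $112$. Cutting the two pieces standardly gives $12|1$, and $u=\operatorname{sort}(121)$ exchanges $[\omega,1-\omega)$ and $[1-\omega,1)$. Cutting the two images standardly gives $1|12$, which is standard, so the corresponding map is $u'=1$. The map $u'\rho u^{-1}$ acts on the segments of the standard cutting by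
\[
[0,\omega)\to[0,\omega)\to[\omega,2\omega),\qquad [\omega,2\omega)\to[1-\omega,1)\to[0,\omega),\qquad [2\omega,1)\to[\omega,1-\omega)\to[2\omega,1),
\]
where the arrows are $u^{-1}$ and $\rho$. So in sorted coordinates the irrational rotation becomes the transposition of the two segments of length $\varepsilon_1$.
\end{example}

\subsection*{Sorting a tiling}

The \emph{standard cells} of an $E$-rectangle are the products of segments of the standard cuttings of its sides. Given an $E$-tiling $P$ of $y$, we want an element of $G$ that carries the standard cells of the tiles to the standard cells of $y$. The elements at our disposal act on a rectangle through one coordinate, while the standard cells of the tiles need not line up from one tile to the next. We therefore pass through an auxiliary grid that fits all tiles: first each tile is rearranged so that its cells line up with the grid, then the grid is sorted as a whole.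

A \emph{mesh} is a tuple $W=(W_1,\dots,W_d)$ of cuttings of $[0,1)$; its \emph{cells} are the products of segments. A rectangle $r$ is \emph{compatible} with $W$ if each side $r_i$ is a union of segments of $W_i$, which then form a cutting $W_i|r_i$ of $r_i$. A finite family of $E$-rectangles is compatible with a common mesh: if $X_i$ is the set of endpoints of their sides in direction $i$, let $W_i$ be standard between consecutive points of $X_i\cup\{0,1\}$. We call this the mesh \emph{of the family}. For $r$ compatible with $W$ put
\[
\sigma_r^W=\prod_{i=1}^d\varphi_{r,i}\big(\operatorname{sort}(W_i|r_i)\big)\in G(r);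
\]
the factors commute by (R4). For an $E$-tiling $P$ of $y$ whose tiles are compatible with $W$, the rectangle $y$ is compatible too, and we put
\[
g^y_P=\sigma_y^W\prod_{r\in P}(\sigma_r^W)^{-1}\in G(y);
\]
the factors for different tiles commute by (R2). The map $p(\sigma_r^W)$ translates the cells of $W$ in $r$ onto the standard cells of $r$, so $p(g^y_P)$ translates the standard cells of the tiles of $P$ onto the standard cells of $y$. Note that $g^y_{\{y\}}=1$.

The meshes that suit a tiling and its image under a shuffle are different, so we need the freedom to change the mesh.

\begin{lemma}\label{lem:mesh}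
The element $g^y_P$ does not depend on the mesh $W$ compatible with the tiles of $P$.
\end{lemma}

\begin{proof}
Let $X_i$ be the set of endpoints in direction $i$ of the tiles of $P$; it contains the endpoints of $y_i$. Let $\overline W$ be the mesh of $P$. We show that $W$ and $\overline W$ give the same element. The sets $X_1,\dots,X_d$ cut $y$ into a grid of boxes $b$, each compatible with $W$, and each tile is a union of boxes. Let $r=y$ or $r\in P$. The cutting $\overline W_i|r_i$ is the concatenation of the standard cuttings of the intervals $I\subseteq r_i$ between consecutive points of $X_i$. By~\eqref{eq:sort}, $\varphi_{r,i}(\operatorname{sort}(W_i|r_i))=A_iB_i$ with $A_i=\varphi_{r,i}(\operatorname{sort}(\overline W_i|r_i))$ and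
\[
B_i=\prod_I\varphi_{r,i}(\operatorname{sort}(W_i|I))=\prod_I\varphi_{r[i,I],i}(\operatorname{sort}(W_i|I))=\prod_{b\subseteq r}\varphi_{b,i}(\operatorname{sort}(W_i|b_i)),
\]
by (R1) and then (R3). Both $A_i$ and $B_i$ lie in the image of $\varphi_{r,i}$, so they commute with $A_j,B_j$ for $j\ne i$ by (R4), and $\sigma_r^W=\prod_iA_i\prod_iB_i$. The elements $\varphi_{b,i}(\operatorname{sort}(W_i|b_i))$ commute pairwise, by (R2) for different boxes and by (R4) for the same box. Grouping them by boxes gives
\[
\sigma_r^W=\sigma_r^{\overline W}\gamma_r,\qquad \gamma_r=\prod_{b\subseteq r}\sigma_b^W\in G(r).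
\]
We have $\gamma_y=\prod_{r\in P}\gamma_r$, and the groups $G(r)$, $r\in P$, commute pairwise. Hence
\[
\sigma_y^W\prod_{r\in P}(\sigma_r^W)^{-1}=\sigma_y^{\overline W}\gamma_y\prod_{r\in P}\gamma_r^{-1}(\sigma_r^{\overline W})^{-1}=\sigma_y^{\overline W}\gamma_y\gamma_y^{-1}\prod_{r\in P}(\sigma_r^{\overline W})^{-1}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:refine}
Let $P,P'$ be $E$-tilings of $y$ with $P'$ refining $P$, and for $r\in P$ let $P'|r$ be the set of tiles of $P'$ contained in $r$. Then $g^y_{P'}=g^y_P\prod_{r\in P}g^r_{P'|r}$.
\end{lemma}

\begin{proof}
A mesh $W$ compatible with the tiles of $P'$ is compatible with those of $P$. We use it for all terms and drop it from the notation. Since the groups $G(r)$, $r\in P$, commute pairwise, the right side is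
\[
\sigma_y\prod_{r\in P}\sigma_r^{-1}\cdot\prod_{r\in P}\Big(\sigma_r\prod_{r'\in P'|r}\sigma_{r'}^{-1}\Big)=\sigma_y\prod_{r\in P}\Big(\sigma_r^{-1}\sigma_r\prod_{r'\in P'|r}\sigma_{r'}^{-1}\Big)=g^y_{P'}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:translate}
Let $s$ be a shuffle, let $y$ be an $E$-rectangle that lies in a piece of $s$ or is disjoint from its rectangle, and let $P$ be an $E$-tiling of $y$ such that $sP$ is an $E$-tiling of $sy$. Then $s\,g^y_P\,s^{-1}=g^{sy}_{sP}$.
\end{lemma}

\begin{proof}
Let $s$ translate $y$ by $v$. By Lemma~\ref{lem:mesh} we may compute $g^y_P$ with the mesh $W$ of $P$ and $g^{sy}_{sP}$ with the mesh $W'$ of $sP$. Both are standard between consecutive endpoints of tiles, so for $r=y$ or $r\in P$ the cutting $W'_k|(r+v)_k$ is the translate of $W_k|r_k$ by $v_k$, and the sorting maps correspond under this translation. By (R5), $s\,\sigma_r^W s^{-1}=\sigma_{r+v}^{W'}$ for each such $r$.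
\end{proof}

\begin{lemma}\label{lem:two}
Let an $E$-rectangle $R$ be cut by a hyperplane $x_i=c$, $c\in E$, into $R'$ and $R''$, and let $\bar w$ be the cutting of $R_i$ that is standard on $R'_i$ and on $R''_i$. Then $g^R_{\{R',R''\}}=\varphi_{R,i}(\operatorname{sort}(\bar w))$.
\end{lemma}

\begin{proof}
Use the mesh $W$ of $\{R',R''\}$, for which $W_i|R_i=\bar w$. For $l\ne i$ the cutting $W_l|R_l$ is standard, and so are $W_i|R'_i$ and $W_i|R''_i$. A standard cutting has trivial sorting map, so $\sigma_{R'}^W=\sigma_{R''}^W=1$ and $\sigma_R^W=\varphi_{R,i}(\operatorname{sort}(\bar w))$.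
\end{proof}

\subsection*{The reference grid}

Let $V_E$ be the set of standard cells of $K$. The \emph{type} of a cell of a mesh, or of a standard cell, is the tuple $\mathbf j=(j_1,\dots,j_d)$ such that its sides have lengths $\varepsilon_{j_1},\dots,\varepsilon_{j_d}$. In the standard cutting of $[0,1)$ the segments of a given length are consecutive. So for each type $\mathbf j$ that occurs in $V_E$, the set $V_{\mathbf j}$ of standard cells of $K$ of that type is the set of cells of a regular grid in a rectangle $B_{\mathbf j}$, and the $B_{\mathbf j}$ are pairwise disjoint. Proposition~\ref{prop:grid} gives homomorphisms $\operatorname{Sym}(V_{\mathbf j})\to G(B_{\mathbf j})$, whose images commute by (R2). They combine to a homomorphism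
\[
\lambda:H=\prod_{\mathbf j}\operatorname{Sym}(V_{\mathbf j})\to G
\]
such that $p\circ\lambda$ is the action of $H$ by translations of cells, which is faithful. For an $E$-tiling $P$ of $K$ write $g_P=g^K_P$.

\begin{lemma}\label{lem:conj}
Let $P$ be an $E$-tiling of $K$, let $R\in P$, and let $c,c'$ be $i$-aligned standard cells of $R$. Then $g_P\,T(c,c')\,g_P^{-1}\in\lambda(H)$.
\end{lemma}

\begin{proof}
Write $g_P=\sigma_K\prod_{r\in P}\sigma_r^{-1}$ for a compatible mesh $W$. We have $T(c,c')\in G(R)$, so $\sigma_r$ commutes with it for $r\ne R$. Conjugation by $\sigma_R^{-1}$ is the composite of the conjugations by $\varphi_{R,l}(\operatorname{sort}(W_l|R_l)^{-1})$ for $l=1,\dots,d$. The $l$-th of these interval exchanges translates each segment of the standard cutting of $R_l$ to a segment of $W_l|R_l$. By Lemma~\ref{lem:T}, the $l$-th conjugation replaces the current pair of $i$-aligned rectangles in $R$ by another such pair, changing only the sides in direction $l$, which become segments of $W_l$. After $d$ steps we obtain $T(b,b')$ with $b,b'$ $i$-aligned cells of $W$. Conjugation by $\sigma_K$ is the composite of the conjugations by $\varphi_{K,l}(\operatorname{sort}(W_l))$,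 and $\operatorname{sort}(W_l)$ translates each segment of $W_l$ to a segment of the standard cutting of $[0,1)$. So $d$ further applications of Lemma~\ref{lem:T} give $T(C,C')$ with $C,C'\in V_E$ $i$-aligned. Being congruent, $C$ and $C'$ lie in the same $V_{\mathbf j}$, and $T(C,C')=\lambda((C\ C'))$ by Proposition~\ref{prop:grid}.
\end{proof}

\section{Shuffles in sorted coordinates}\label{sec:end}

We keep $E$, $\lambda$ and $H$ as in Section~\ref{sec:sorting}. The next statement is Example~\ref{ex:rotation} in general form, as an identity in $G$.

\begin{proposition}\label{prop:step}
Let $s$ be a shuffle and $P$ an $E$-tiling of $K$ each of whose tiles lies in a piece of $s$ or is disjoint from its rectangle. Assume that $sP$ is an $E$-tiling. Then $g_{sP}\,s\,g_P^{-1}\in\lambda(H)$.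
\end{proposition}

\begin{proof}
Let $s$ have direction $i$, rectangle $R$ and pieces $R^-,R^+$. We first coarsen $P$ until only the two pieces remain inside $R$. Let $O$ be the set of tiles of $P$ disjoint from $R$, and put
\[
Q_1=\{R\}\cup O,\qquad Q_2=\{R^-,R^+\}\cup O,\qquad sQ_2=\{sR^-,sR^+\}\cup O .
\]
These are $E$-tilings of $K$: the rectangles $R,R^-,R^+$ are unions of tiles of $P$ and $sR^-,sR^+$ are unions of tiles of $sP$, so their endpoints are endpoints of tiles. The tiling $P$ refines $Q_2$ and $sP$ refines $sQ_2$. Let $\gamma=\prod_{r\in Q_2}g^r_{P|r}$. Lemmas~\ref{lem:refine} and~\ref{lem:translate} give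
\[
g_P=g_{Q_2}\gamma,\qquad g_{sP}=g_{sQ_2}\prod_{r\in Q_2}g^{sr}_{s(P|r)}=g_{sQ_2}\,s\gamma s^{-1},
\]
so $g_{sP}\,s\,g_P^{-1}=g_{sQ_2}\,s\,g_{Q_2}^{-1}$. Both $Q_2$ and $sQ_2$ refine $Q_1$ and differ from it only inside $R$. By Lemma~\ref{lem:refine} and $g^r_{\{r\}}=1$, we have $g_{Q_2}=g_{Q_1}g^R_{\{R^-,R^+\}}$ and $g_{sQ_2}=g_{Q_1}g^R_{\{sR^-,sR^+\}}$. Therefore
\[
g_{sP}\,s\,g_P^{-1}=g_{Q_1}\,\xi\,g_{Q_1}^{-1},\qquad \xi=g^R_{\{sR^-,sR^+\}}\;s\;\big(g^R_{\{R^-,R^+\}}\big)^{-1}.
\]

The element $\xi$ involves only the direction $i$. Let $\bar w$ be the cutting of $R_i$ that is standard on the $i$-sides of $R^-$ and $R^+$, let $\bar w'$ be the one that is standard on the $i$-sides of $sR^+$ and $sR^-$, and put $u=\operatorname{sort}(\bar w)$, $u'=\operatorname{sort}(\bar w')$. Write $s=\rho^{R,i}=\varphi_{R,i}(\rho)$ with $\rho$ a restricted rotation of $R_i$. By Lemma~\ref{lem:two}, $\xi=\varphi_{R,i}(u'\rho u^{-1})$. Now $u^{-1}$ translates the segments of the standard cutting of $R_i$ to those of $\bar w$; the map $\rho$ translates the $i$-side of each piece, with its standard cutting, to the $i$-side of its image, so it carries the segments of $\bar w$ to those of $\bar w'$;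 and $u'$ translates these to the segments of the standard cutting. So $u'\rho u^{-1}$ permutes by translations the segments of the standard cutting of $R_i$. By Lemma~\ref{lem:slice}, $\xi$ is a product of transpositions $T(c,c')$ of $i$-aligned standard cells of $R$. Since $R\in Q_1$, Lemma~\ref{lem:conj} shows that $g_{Q_1}\xi g_{Q_1}^{-1}\in\lambda(H)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (2) and (3)]
By Proposition~\ref{prop:lower2} and the first paragraph of Section~\ref{sec:calculus}, it remains to show that $p$ is injective. By (E1) an element of the kernel is represented by a word $s_n\cdots s_1$ with all $s_k\in S$, and we may assume $n\ge1$. Let $P_0$ be the tiling of $K$ given by Lemma~\ref{lem:adapted} and $P_k=s_k\cdots s_1P_0$. Then $P_k=s_kP_{k-1}$, and $P_n=P_0$ because the word is trivial in $\operatorname{Rec}_d$. Let $E$ be the set of all endpoints of all sides of all tiles of $P_0,\dots,P_{n}$. It is finite and contains $0$ and $1$, and every $P_k$ is an $E$-tiling. By Proposition~\ref{prop:step} there are $\pi_k\in H$ with $s_k=g_{P_k}^{-1}\lambda(\pi_k)\,g_{P_{k-1}}$ in $G$. The product telescopes: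
\[
s_n\cdots s_1=g_{P_n}^{-1}\,\lambda(\pi_n\cdots\pi_1)\,g_{P_0}=g_{P_0}^{-1}\,\lambda(\pi_n\cdots\pi_1)\,g_{P_0}.
\]
Applying $p$ gives $p(\lambda(\pi_n\cdots\pi_1))=1$. Since $p\circ\lambda$ is injective, $\pi_n\cdots\pi_1=1$, and so $s_n\cdots s_1=1$ in $G$.
\end{proof}

\begin{remark}\label{rem:generation}
The same objects show that $S$ generates $\operatorname{Rec}_d$ for $d\ge2$; their construction does not use this fact. Let $f\in\operatorname{Rec}_d$ be a translation on each tile of a tiling $P$ of $K$, and let $E$ be the set of endpoints of the tiles of $P$ and $fP$. The map $p(g_P)^{-1}$ translates the cells of $V_E$ onto the standard cells of the tiles of $P$, the map $f$ translates these onto the standard cells of the tiles of $fP$, and $p(g_{fP})$ translates these onto the cells of $V_E$. So $p(g_{fP})\,f\,p(g_P)^{-1}$ permutes $V_E$ by translations, hence preserves types and equals $p(\lambda(\pi))$ for some $\pi\in H$. Thus $f\in p(G)$.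
\end{remark}

\begin{thebibliography}{9}

\bibitem{CL}
Yves Cornulier and Octave Lacourte, \emph{On groups of rectangle exchange transformations}, arXiv:2209.02300 (2022).

\end{thebibliography}
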